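\title{The regularity of initial ideals of powers is not linearly bounded}

\begin{abstract}
Let $I$ be a homogeneous ideal of a polynomial ring $R$ over a field $k$, and fix a term order. Herzog, Hoa and Trung asked whether the Castelnuovo--Mumford regularity of the initial ideal $\operatorname{in}(I^n)$ is always bounded by a linear function of $n$. We show that it is not. Over every field we construct an ideal in six variables with $\dim R/I=2$ for which, in the lexicographic order, $\operatorname{in}(I^n)$ has a minimal generator of degree at least $n^2/2$ for infinitely many $n$, and of degree at least $n^2+4n$ for all $n\ge 1$ in characteristic $0$. Since a linear bound holds when $\dim R/I\le 1$, this is the smallest possible dimension. We also show that $\operatorname{reg}(\operatorname{in}(I^n))$ is always bounded by a polynomial in $n$, but that no polynomial degree works for all ideals.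
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a polynomial ring in $r$ variables over a field $k$, all variables having degree $1$, and let $J\subseteq R$ be a nonzero homogeneous ideal. We write $d(J)$ for the maximum degree of a minimal homogeneous generator of $J$. The \emph{Castelnuovo--Mumford regularity} of $J$ is
\[
\operatorname{reg}(J)=\max\{\nu-i \ :\ \operatorname{Tor}_i^R(J,k)_\nu\neq 0\}.
\]
It bounds all steps of the minimal graded free resolution of $J$ at once: the $i$-th free module is generated in degrees at most $\operatorname{reg}(J)+i$. The degrees in which $\operatorname{Tor}_0^R(J,k)$ is nonzero are the degrees of the minimal generators of $J$, so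
\begin{equation}\label{eq:dreg}
d(J)\le \operatorname{reg}(J).
\end{equation}

A \emph{term order} is a total order on the monomials of $R$ in which $1$ is the smallest monomial and $u>u'$ implies $uv>u'v$ for every monomial $v$. Fix one. For $0\ne G\in R$ let $\operatorname{in}(G)$ be the largest monomial occurring in $G$, and let the \emph{initial ideal} $\operatorname{in}(J)$ be the ideal generated by the monomials $\operatorname{in}(G)$ with $0\neq G\in J$. The initial monomials of the reduced Gr\"obner basis of $J$ are the minimal generators of $\operatorname{in}(J)$, so $d(\operatorname{in}(J))$ is the degree up to which one has to compute in order to find that basis.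

This paper is about the growth of $\operatorname{reg}(\operatorname{in}(I^n))$ as a function of $n$, for a fixed homogeneous ideal $I$. Three facts are known.
\begin{enumerate}
\item[(F1)] For every homogeneous ideal $I$ there are constants $c\le d(I)$ and $c'\ge 0$ such that $\operatorname{reg}(I^n)=cn+c'$ for all large $n$.
\item[(F2)] If $\dim R/I\le 1$, then $\operatorname{reg}(\operatorname{in}(I^n))\le \operatorname{reg}(\operatorname{in}(I))\,n$ for all $n\ge 0$.
\item[(F3)] The function $\operatorname{reg}(\operatorname{in}(I^n))$ is bounded by a linear function of $n$ if and only if $d(\operatorname{in}(I^n))$ is.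
\end{enumerate}
Herzog, Hoa and Trung \cite{HHT} posed the following question. \emph{For an arbitrary homogeneous ideal $I$ and an arbitrary term order, are there always constants $c,c'$, depending on $I$ and the order, such that $\operatorname{reg}(\operatorname{in}(I^n))\le cn+c'$ for all $n\ge 1$?}

The simplest cases suggest a positive answer. If $I$ is a monomial ideal, then $\operatorname{in}(I^n)=I^n$ and (F1) applies. If $I=(G)$ is principal, then $\operatorname{in}(I^n)$ is generated by $\operatorname{in}(G)^n$ and has regularity $n\deg G$. Fact (F2) settles dimensions $0$ and $1$. In general the ideals $\operatorname{in}(I^n)$ satisfy $\operatorname{in}(I^n)\operatorname{in}(I^{n'})\subseteq\operatorname{in}(I^{n+n'})$, so they form a graded $R$-algebra $\bigoplus_{n\ge0}\operatorname{in}(I^n)$. Suppose that this algebra is generated by finitely many monomials $u_1\in\operatorname{in}(I^{n_1}),\dots,u_\rho\in\operatorname{in}(I^{n_\rho})$ with all $n_i\geq1$. Then $\operatorname{in}(I^n)$ is generated by products of the $u_i$ whose indices $n_i$ add up to $n$, such a product has degree at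 most $n\max_i(\deg u_i/n_i)$, and (F3) gives a linear bound. A counterexample therefore has to produce, for infinitely many $n$, cancellations among elements of $I^n$ that do not come from lower powers. Our first theorem gives one.

\begin{theorem}\label{thm:six}
Let $k$ be any field, let $R=k[s,t,x_0,x_1,y,w]$ with the lexicographic order for $x_1>x_0>y>w>s>t$, and let
\begin{align*}
I={}&\Bigl((w-y)\,x_0^2\bigl(tx_0+(s-t)x_1\bigr),\ \ y\,x_0^2\bigl(t^2x_0+(s^2-t^2)x_1\bigr)\Bigr)\\
&+(y,w)\,x_1(x_1-x_0)\,(x_0,x_1)+(x_0,x_1)^7+(y,w)^2 .
\end{align*}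
Then $\dim R/I=2$, and the following hold.
\begin{enumerate}
\item[(a)] If $\operatorname{char}k=0$, then $\operatorname{reg}(\operatorname{in}(I^n))\ge d(\operatorname{in}(I^n))\ge n^2+4n$ for all $n\ge1$.
\item[(b)] If $\operatorname{char}k=p>0$, then $\operatorname{reg}(\operatorname{in}(I^n))\ge d(\operatorname{in}(I^n))\ge \frac12n^2$ for all $n=p^e-1$ with $e$ large.
\end{enumerate}
In particular, there are no constants $c,c'$ with $\operatorname{reg}(\operatorname{in}(I^n))\le cn+c'$ for all $n\ge1$.
\end{theorem}

So the answer to the question is negative over every field, and the hypothesis $\dim R/I\le 1$ in (F2) is optimal. The same construction with more variables gives faster growth. For $j=(j_0,\dots,j_m)\in\mathbb N^{m+1}$ put $|j|=j_0+\dots+j_m$, and for $|j|=n$ let $\binom nj=n!/(j_0!\cdots j_m!)$ be the multinomial coefficient, regarded as an element of $k$.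

\begin{theorem}\label{thm:poly}
Let $m\ge1$, and put $N_n=\#\{j\in\mathbb N^{m+1}: |j|=n,\ \binom nj\ne0\text{ in }k\}$.
\begin{enumerate}
\item[(a)] If $k$ is not algebraic over a finite field, there is a homogeneous ideal $I$ in $r=m+5$ variables with $\dim R/I=2$ such that, for the lexicographic order,
\[
\operatorname{reg}(\operatorname{in}(I^n))\ge d(\operatorname{in}(I^n))\ge 4n+nN_n\qquad\text{for all } n\ge1 .
\]
\item[(b)] If $k$ is arbitrary, the same bound holds for some homogeneous ideal in $r=2m+5$ variables with $\dim R/I=m+2$.
\end{enumerate}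
Here $N_n=\binom{n+m}m$ if $\operatorname{char}k=0$. If $\operatorname{char}k=p>0$ and $n=p^e-1$, then $N_n=\binom{p+m-1}{m}^e=(n+1)^\theta$ with $\theta=\log_p\binom{p+m-1}m\ge\log_p(m+1)$. Consequently, over every field and for every $D$ there is an ideal $I$ such that $\operatorname{reg}(\operatorname{in}(I^n))$ is not $O(n^D)$; if $k$ is not algebraic over a finite field, one can take $\dim R/I=2$.
\end{theorem}

For a fixed ideal, on the other hand, the growth is at most polynomial.

\begin{theorem}\label{thm:upper}
For every nonzero homogeneous ideal $I$ of a polynomial ring in $r$ variables over $k$ with $\delta=d(I)\ge1$, every term order, and all $n\ge1$,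
\[
\operatorname{reg}(\operatorname{in}(I^n))\ \le\ r\,d(\operatorname{in}(I^n))\ \le\ 2r\Bigl(\frac{\delta^2n^2}2+\delta n\Bigr)^{2^{r-1}} .
\]
So $\operatorname{reg}(\operatorname{in}(I^n))$ is always bounded by a polynomial in $n$ of degree $2^r$.
\end{theorem}

The lower bounds all come from one mechanism. We single out a monomial $T_n$ of degree $4n$ and ask which multiples $\tau T_n$, with $\tau$ a monomial in $s,t$, lie in $\operatorname{in}(I^n)$. The ideal is built so that an element of $I^n$ with initial monomial $\tau T_n$ has a coefficient $h\in k[s,t]$ with $\operatorname{in}(h)=\tau$ that is divisible by many polynomials at once. Each of them has degree linear in $n$, but their number grows with $n$, and their least common multiple has large degree. Section~\ref{sec:example} shows this by hand for $n=1$ and $n=2$. Section~\ref{sec:construction} proves the general estimate, Proposition~\ref{prop:main}, and Sections~\ref{sec:six} and~\ref{sec:poly} compute the least common multiples. Theorem~\ref{thm:upper} is proved in Section~\ref{sec:upper}.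

\section{Initial monomials and gradings}\label{sec:prelim}

We use the following standard facts. For nonzero $G,H$ one has $\operatorname{in}(GH)=\operatorname{in}(G)\operatorname{in}(H)$; in particular, if $G$ divides $H\neq0$, then $\operatorname{in}(G)$ divides $\operatorname{in}(H)$. A monomial lies in an ideal generated by monomials if and only if it is divisible by one of them. A monomial ideal $J$ has a unique minimal set of monomial generators, namely the monomials of $J$ none of whose proper divisors lies in $J$, and $d(J)$ is the largest of their degrees. In the \emph{lexicographic order} for a given ordering of the variables, one compares two monomials by the exponents of the largest variable, then, in case of a tie, by those of the next variable, and so on.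

\begin{lemma}\label{lem:graded}
Let $R$ be graded by an abelian group in such a way that $k$ has degree $0$ and every variable is homogeneous, and let $J$ be an ideal that is homogeneous for this grading. Then every monomial $u\in\operatorname{in}(J)$ equals $\operatorname{in}(G)$ for some homogeneous $G\in J$ of the same degree as $u$.
\end{lemma}

\begin{proof}
We have $u=v\operatorname{in}(H)=\operatorname{in}(vH)$ for some monomial $v$ and some $0\ne H\in J$. Let $G$ be the homogeneous component of $vH$ of the degree of $u$. Then $G\in J$, the monomial $u$ occurs in $G$, and every monomial of $G$ occurs in $vH$. Hence $\operatorname{in}(G)=u$.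
\end{proof}

\section{The first two powers of the six-variable ideal}\label{sec:example}

Let $I$ be the ideal of Theorem~\ref{thm:six}, and put $A=k[s,t]$, $y_0=w-y$, $y_1=y$,
\[
F_0=x_0^2\bigl(tx_0+(s-t)x_1\bigr),\quad F_1=x_0^2\bigl(t^2x_0+(s^2-t^2)x_1\bigr),\quad Q=x_1(x_1-x_0).
\]
The \emph{bidegree} of a monomial is the pair formed by its degree in $x_0,x_1$ and its degree in $y,w$. The six generators $y_iF_i$, $y_iQx_0$, $y_iQx_1$ $(i=0,1)$ have bidegree $(3,1)$; the remaining ones have bidegree $(7,0)$ or $(0,2)$.

\subsection*{The case $n=1$: two divisibilities at once}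
For which monomials $\tau\in A$ is $\tau\,x_1x_0^2w\in\operatorname{in}(I)$? By Lemma~\ref{lem:graded} this monomial is $\operatorname{in}(G)$ for an element $G\in I$ of bidegree $(3,1)$, and generators of bidegree $(7,0)$ or $(0,2)$ cannot contribute to such a $G$. So
\[
G=y_0(\gamma_0F_0+Q\Lambda_0)+y_1(\gamma_1F_1+Q\Lambda_1)
\]
with $\gamma_i\in A$ and $\Lambda_i\in Ax_0+Ax_1$. Since $x_1$ is the largest variable, $G$ has degree $1$ in $x_1$. A nonzero $Q\Lambda_i$ has degree at least $2$ in $x_1$, so $\Lambda_0=\Lambda_1=0$. The coefficient of $x_1x_0^2$ in $G$ is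
\[
\gamma_0(s-t)(w-y)+\gamma_1(s^2-t^2)\,y ,
\]
and its initial monomial is $\tau w$. As $y>w>s>t$, this is possible only if $y$ cancels, that is, if $\gamma_0(s-t)=\gamma_1(s^2-t^2)=:h$. The coefficient is then $hw$, and $\tau=\operatorname{in}(h)$. Thus $h$ is a common multiple of $s-t$ and $s^2-t^2$, and $\tau$ is divisible by $s^2$. The value $\tau=s^2$ occurs:
\[
(s+t)\,y_0F_0+y_1F_1=(s^2-t^2)\,x_1x_0^2w+x_0^3\bigl(t(s+t)w-st\,y\bigr).
\]
Since $I$ has no nonzero element of bidegree below $(3,1)$, the monomial $s^2x_1x_0^2w$ is a minimal generator of $\operatorname{in}(I)$.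

\subsection*{The case $n=2$: the role of $Q$}
The products $F_0^2$, $F_0F_1$, $F_1^2$ have degree $2$ in $x_1$, and we want to bring them back to degree $1$ in a controlled way. This is the purpose of $Q$, which replaces $x_1^2$ by $x_0x_1$. For example,
\begin{align*}
F_0^2-(s-t)^2x_0^4Q&=x_0^4\bigl(t^2x_0^2+2t(s-t)x_0x_1+(s-t)^2x_0x_1\bigr)\\
&=x_0^5\bigl(t^2x_0+(s^2-t^2)x_1\bigr).
\end{align*}
The result can be predicted. Let $\operatorname{ev}(\psi)=(\psi(1,0),\psi(1,1))$ be the pair of values of a polynomial $\psi(x_0,x_1)$ at the two zeros of $Q$. The map $\operatorname{ev}$ is multiplicative, kills $Q$, and sends $F_0$ to $(t,s)$ and $F_1$ to $(t^2,s^2)$. Moreover $\operatorname{ev}(\alpha x_0^\nu+\beta x_1x_0^{\nu-1})=(\alpha,\alpha+\beta)$, so for a form of degree at most $1$ in $x_1$ the coefficient $\beta$ is the difference of the two values.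

Now suppose that $\tau x_1x_0^5w^2=\operatorname{in}(G)$ with $G\in I^2$ of bidegree $(6,2)$. Lemma~\ref{lem:bidegree} below shows that $G$ is an $A$-linear combination of products of two generators of bidegree $(3,1)$. Write $G=y_0^2G_0+y_0y_1G_1+y_1^2G_2$. Then $\operatorname{ev}(G_i)=\gamma_i\,(t^{2+i},s^{2+i})$ for some $\gamma_i\in A$, each $G_i$ has degree at most $1$ in $x_1$, and so the coefficient of $x_1x_0^5$ in $G$ is
\[
\gamma_0(s^2-t^2)\,y_0^2+\gamma_1(s^3-t^3)\,y_0y_1+\gamma_2(s^4-t^4)\,y_1^2 .
\]
As before $y$ must cancel, so this equals $hw^2=h\,(y_0^2+2y_0y_1+y_1^2)$ with $\operatorname{in}(h)=\tau$. If $\operatorname{char}k\ne2$, then $h$ is divisible by $s^3-t^3$ and by $s^4-t^4$. The identity $s^4-t^4-s(s^3-t^3)=t^3(s-t)$ shows that their greatest common divisor is $s-t$, so their least common multiple has degree $6$ and $\deg\tau\ge6$. If $\operatorname{char}k=2$, the middle condition is lost and we only get $\deg\tau\ge4$; this is why Theorem~\ref{thm:six}(b) restricts the exponents $n$.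

It remains to see that some $\tau$ occurs at all. The reduction of $F_0^2$ above has to be carried out inside $I^2$, which requires a nonzero multiple of $y_0^2x_0^4Q$ by an element of $A$ to lie in $I^2$. We have
\begin{align*}
Qx_1\cdot F_0-(s-t)\,Qx_0\cdot Qx_0&=s\,Qx_0^3x_1,\\
s\,Qx_0\cdot F_0-(s-t)\,s\,Qx_0^3x_1&=st\,Qx_0^4,
\end{align*}
hence $st\,y_0^2x_0^4Q\in I^2$. Extra factors such as $st$ are harmless: we need only one $\tau$, of any degree. For this reason the existence part of the general proof works over the fraction field of $A$.

\section{The construction and the main estimate}\label{sec:construction}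

Let $A=k[z_1,\dots,z_l]$, let $m\ge1$, and put
\[
R=A[x_0,x_1,y_1,\dots,y_m,w],\qquad y_0=w-y_1-\dots-y_m ,
\]
with all $l+m+3$ variables of degree $1$. The term order is the lexicographic order for
\[
x_1>x_0>y_1>\dots>y_m>w>z_1>\dots>z_l .
\]
Let $a_i,b_i\in A$ $(0\le i\le m)$ be nonzero homogeneous polynomials with $\deg a_i=\deg b_i$. Put $Q=x_1(x_1-x_0)$ and $F_i=x_0^2\bigl(a_ix_0+(b_i-a_i)x_1\bigr)$, and let
\begin{equation}\label{eq:I}
I=\bigl(y_iF_i,\ y_iQx_0,\ y_iQx_1\ :\ 0\le i\le m\bigr)+(x_0,x_1)^7+(y_1,\dots,y_m,w)^2 .
\end{equation}
The condition $\deg a_i=\deg b_i$ makes $F_i$, and hence $I$, homogeneous. The ideal $I$ is contained in the prime ideal $P=(x_0,x_1,y_1,\dots,y_m,w)$ and contains a power of each generator of $P$. So $\sqrt I=P$ and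
\begin{equation}\label{eq:dim}
\dim R/I=\dim A=l .
\end{equation}
This is the only purpose of the last two summands in \eqref{eq:I}.

For $j\in\mathbb N^{m+1}$ write $y^j=\prod_i y_i^{j_i}$, $a^j=\prod_i a_i^{j_i}$, $b^j=\prod_i b_i^{j_i}$, and
\[
\Delta_j=b^j-a^j\in A ,
\]
a homogeneous polynomial. The linear forms $y_0,\dots,y_m$ are a basis of the span of $y_1,\dots,y_m,w$. Hence the products $y^j$ with $|j|=n$ are a basis, over $A[x_0,x_1]$, of the polynomials that are homogeneous of degree $n$ in $y_1,\dots,y_m,w$. The word ``monomial'' and the term order always refer to the variables $y_1,\dots,y_m,w$, so $y^j$ is not a monomial if $j_0>0$. The proof plays these two coordinate systems against each other: the generators of $I$ are simple in $y_0,\dots,y_m$, while the term order singles out $w^n$, and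
\begin{equation}\label{eq:multi}
w^n=(y_0+\dots+y_m)^n=\sum_{|j|=n}\binom nj\,y^j .
\end{equation}

\begin{proposition}\label{prop:main}
Let $n\ge1$, suppose that $\Delta_j\ne0$ for all $j$ with $|j|=n$, and let
\[
L_n=\operatorname{lcm}\Bigl\{\Delta_j\ :\ |j|=n,\ \binom nj\neq0\text{ in }k\Bigr\}\in A.
\]
Then $d(\operatorname{in}(I^n))\ge 4n+\deg L_n$.
\end{proposition}

The least common multiple is taken in the unique factorization domain $A$, over a nonempty set since $\binom{n}{j}=1$ for $j=(n,0,\dots,0)$. It divides the product of the $\Delta_j$, and a divisor of a nonzero homogeneous polynomial is homogeneous, so $L_n$ is homogeneous.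

For the rest of this section fix $n$ as in the proposition and let
\[
T_n=x_1x_0^{3n-1}w^n ,
\]
a monomial of degree $4n$. We show that $\operatorname{in}(I^n)$ contains $\tau T_n$ for some monomial $\tau\in A$ (Lemma~\ref{lem:exist}), that every such $\tau$ has degree at least $\deg L_n$ (Lemma~\ref{lem:divide}), and that a minimal generator dividing $\tau T_n$ is again of this form (a consequence of Lemma~\ref{lem:bidegree}).

\subsection*{The lowest bidegree of $I^n$}
Give the elements of $A$ bidegree $(0,0)$, the variables $x_0,x_1$ bidegree $(1,0)$, and $y_1,\dots,y_m,w$ bidegree $(0,1)$. Then $I$ is bihomogeneous, with generators of bidegrees $(3,1)$, $(7,0)$ and $(0,2)$, and $T_n$ has bidegree $(3n,n)$. Bidegrees are compared componentwise. The generators added to lower the dimension might produce small initial monomials dividing $\tau T_n$; the next lemma shows that they do not.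

\begin{lemma}\label{lem:bidegree}
\begin{enumerate}
\item[(i)] If $(\mu,\nu)\le(3n,n)$ and $(\mu,\nu)\ne(3n,n)$, then neither $I^n$ nor $\operatorname{in}(I^n)$ has a nonzero element of bidegree $(\mu,\nu)$.
\item[(ii)] The component $M_n$ of $I^n$ of bidegree $(3n,n)$ is the $A$-span of the products of $n$ elements taken from $y_iF_i$, $y_iQx_0$, $y_iQx_1$ $(0\le i\le m)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The component of $I^n$ of bidegree $(\mu,\nu)$ is spanned over $A$ by the elements $v\Pi$ of that bidegree, where $v$ is a monomial in $x_0,x_1,y_1,\dots,y_m,w$ and $\Pi$ is a product of $n$ generators of $I$. If $\alpha$ of the factors of $\Pi$ have bidegree $(7,0)$ and $\beta$ have bidegree $(0,2)$, then $\Pi$ has bidegree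
\[
\bigl(7\alpha+3(n-\alpha-\beta),\ 2\beta+(n-\alpha-\beta)\bigr)=(3n+4\alpha-3\beta,\ n-\alpha+\beta).
\]
If $(\mu,\nu)\le(3n,n)$, this is at most $(3n,n)$, so $4\alpha\le3\beta$ and $\beta\le\alpha$. Then $4\alpha\le3\alpha$, hence $\alpha=\beta=0$. So $\Pi$ has bidegree $(3n,n)$, which forces $(\mu,\nu)=(3n,n)$ and $v=1$. This proves (ii) and the statement about $I^n$ in (i); the statement about $\operatorname{in}(I^n)$ follows by Lemma~\ref{lem:graded}.
\end{proof}

The exponent $7$ is the smallest one for which this argument works. With $(x_0,x_1)^6$ in its place, $I^2$ would contain $x_0^6\cdot x_1x_0^{-1}w^2=T_2$ itself, as the product of $x_1x_0^5$ and $w^2$.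

\subsection*{Evaluation at the zeros of $Q$}
Let $K$ be the fraction field of $A$ and let $S=K[x_0,x_1]$, graded by the degree in $x_0,x_1$. As in Section~\ref{sec:example}, let
\[
\operatorname{ev}\colon S\to K\times K,\qquad \operatorname{ev}(\psi)=\bigl(\psi(1,0),\psi(1,1)\bigr).
\]
This is a homomorphism of $K$-algebras for the componentwise product on $K\times K$, and
\begin{equation}\label{eq:ev}
\operatorname{ev}(F_i)=(a_i,b_i),\qquad \operatorname{ev}(Q)=(0,0),\qquad \operatorname{ev}(\alpha x_0^\nu+\beta x_1x_0^{\nu-1})=(\alpha,\alpha+\beta).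
\end{equation}
A form vanishes at $(1,0)$ if and only if it is divisible by $x_1$, and at $(1,1)$ if and only if it is divisible by $x_1-x_0$. Hence for $\nu\ge2$ the kernel of $\operatorname{ev}$ on $S_\nu$ is $QS_{\nu-2}$.

\begin{lemma}\label{lem:divide}
If $\tau\in A$ is a monomial with $\tau T_n\in\operatorname{in}(I^n)$, then $\deg\tau\ge\deg L_n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:graded}, $\tau T_n=\operatorname{in}(G)$ for some $G\in M_n$. Write $G=\sum_{|j|=n}y^jG_j$, where the $G_j\in A[x_0,x_1]$ are the uniquely determined forms of degree $3n$ in $x_0,x_1$.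

First, there are $\gamma_j\in A$ with
\begin{equation}\label{eq:constraint}
\operatorname{ev}(G_j)=\gamma_j\,(a^j,b^j)\qquad\text{for all } j .
\end{equation}
Indeed, a product as in Lemma~\ref{lem:bidegree}(ii) has the form $y_{i_1}\psi_1\cdots y_{i_n}\psi_n=y^j\psi_1\cdots\psi_n$, where $j_i$ counts the occurrences of $i$ among $i_1,\dots,i_n$ and $\psi_\kappa\in\{F_{i_\kappa},Qx_0,Qx_1\}$. By \eqref{eq:ev}, $\operatorname{ev}(\psi_1\cdots\psi_n)$ is $(a^j,b^j)$ if $\psi_\kappa=F_{i_\kappa}$ for all $\kappa$, and $(0,0)$ otherwise. So \eqref{eq:constraint} holds for these products, and it is preserved under $A$-linear combinations.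

Second, we read off the shape of $G$ from its initial monomial. Since $x_1$ is the largest variable and the order is lexicographic, $G$ has degree $1$ in $x_1$. The $y^j$ are linearly independent over $A[x_0,x_1]$ and do not involve $x_1$, so every $G_j$ has degree at most $1$ in $x_1$, say $G_j=\alpha_jx_0^{3n}+\beta_jx_1x_0^{3n-1}$ with $\alpha_j,\beta_j\in A$. By \eqref{eq:ev} and \eqref{eq:constraint}, $\alpha_j=\gamma_ja^j$ and $\alpha_j+\beta_j=\gamma_jb^j$, so
\begin{equation}\label{eq:beta}
\beta_j=\gamma_j\Delta_j .
\end{equation}
The coefficient of $x_1x_0^{3n-1}$ in $G$ is $B=\sum_j\beta_jy^j$, and $\operatorname{in}(B)=\tau w^n$. Every monomial of $B$ has degree $n$ in $y_1,\dots,y_m,w$. A monomial involving some $y_i$ with $i\ge1$ would be larger than $\tau w^n$, because $y_i$ precedes $w$ and the variables of $A$. Hence $B=hw^n$ with $0\neq h\in A$ and $\operatorname{in}(h)=\tau$.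

Comparing the coefficients of $y^j$ in $B=hw^n$ by means of \eqref{eq:multi} and \eqref{eq:beta}, we get $\gamma_j\Delta_j=\binom nj h$ for all $j$. So $\Delta_j$ divides $h$ whenever $\binom nj\ne0$ in $k$, and therefore $L_n$ divides $h$. Then $\operatorname{in}(L_n)$ divides $\operatorname{in}(h)=\tau$, and $\deg\operatorname{in}(L_n)=\deg L_n$ because $L_n$ is homogeneous.
\end{proof}

The last paragraph is where the choice of $w$ matters. Had we used $y_0$ itself as the variable following $y_m$, and $y_0^n$ in place of $w^n$, the only condition on $h$ would be divisibility by $b_0^n-a_0^n$, whose degree is linear in $n$.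

\subsection*{Existence of a multiple of $T_n$ in $\operatorname{in}(I^n)$}
Lemma~\ref{lem:divide} is empty unless some $\tau$ exists. We therefore show that, up to denominators from $A$, condition \eqref{eq:constraint} is the only constraint on the elements of $M_n$. For $K$-subspaces $U,U'\subseteq S$ let $UU'$ be the span of the products; thus $S_\mu S_\nu=S_{\mu+\nu}$. Put $V_i=KF_i+QS_1\subseteq S_3$.

\begin{lemma}\label{lem:products}
Let $i_1,\dots,i_n\in\{0,\dots,m\}$ be a sequence in which $i$ occurs $j_i$ times. Then
\[
V_{i_1}\cdots V_{i_n}=\{\psi\in S_{3n}\ :\ \operatorname{ev}(\psi)\in K\,(a^j,b^j)\}.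
\]
\end{lemma}

\begin{proof}
We have $\operatorname{ev}(V_i)=K(a_i,b_i)$ by \eqref{eq:ev}, and $\operatorname{ev}$ is multiplicative, so the left side is contained in the right side. The product $F_{i_1}\cdots F_{i_n}$ has evaluation $(a^j,b^j)$, so the right side is $KF_{i_1}\cdots F_{i_n}+QS_{3n-2}$. It remains to prove that $QS_{3n-2}\subseteq V_{i_1}\cdots V_{i_n}$.

We first show that $S_1V_i=S_4$ for each $i$. The space $S_1V_i$ contains $S_1QS_1=QS_2$, the kernel of $\operatorname{ev}$ on $S_4$. It also contains $x_0F_i$ and $x_1F_i$, whose evaluations $(a_i,b_i)$ and $(0,b_i)$ span $K\times K$ because $a_ib_i\ne0$. A subspace of $S_4$ that contains the kernel of $\operatorname{ev}$ and maps onto $K\times K$ is all of $S_4$.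

Now we use induction on the length $n$ of the sequence. For $n=1$, $QS_1\subseteq V_{i_1}$ by definition. For $n\ge2$ the induction hypothesis gives $QS_{3n-5}\subseteq V_{i_1}\cdots V_{i_{n-1}}$, so $V_{i_1}\cdots V_{i_n}$ contains
\[
QS_{3n-5}V_{i_n}=QS_{3n-6}\,(S_1V_{i_n})=QS_{3n-6}S_4=QS_{3n-2}. \qedhere
\]
\end{proof}

This lemma is the reason for working with cubic forms in $x_0,x_1$. For a quadric $F$ with $\operatorname{ev}(F^n)\neq0$ and $V=KF+KQ$, the space $V^n$ is spanned by the $n+1$ products $F^\alpha Q^{n-\alpha}$, whereas the forms of degree $2n$ with evaluation in $K\operatorname{ev}(F^n)$ make up a space of dimension $1+(2n-1)=2n$, which is larger for $n\ge2$.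

\begin{lemma}\label{lem:exist}
There is a monomial $\tau\in A$ with $\tau T_n\in\operatorname{in}(I^n)$.
\end{lemma}

\begin{proof}
The proof of Lemma~\ref{lem:divide} dictates the candidate: normalizing $h=1$ gives $\gamma_j=\binom nj/\Delta_j$, which makes sense in $K$ because $\Delta_j\ne0$. So consider
\[
G^*=\sum_{|j|=n}\binom nj\,y^j\,\psi_j,\qquad \psi_j=\frac{a^j}{\Delta_j}\,x_0^{3n}+x_1x_0^{3n-1}\in S_{3n},
\]
in $K[x_0,x_1,y_1,\dots,y_m,w]$. By \eqref{eq:ev},
\[
\operatorname{ev}(\psi_j)=\Bigl(\frac{a^j}{\Delta_j},\ \frac{a^j+\Delta_j}{\Delta_j}\Bigr)=\frac1{\Delta_j}\,(a^j,b^j).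
\]
By Lemma~\ref{lem:products}, $\psi_j\in V_{i_1}\cdots V_{i_n}$ for a sequence in which $i$ occurs $j_i$ times. Since $y_iV_i$ is spanned over $K$ by $y_iF_i$, $y_iQx_0$, $y_iQx_1$, the element $y^j\psi_j\in(y_{i_1}V_{i_1})\cdots(y_{i_n}V_{i_n})$ is a $K$-linear combination of the products in Lemma~\ref{lem:bidegree}(ii). The same holds for $G^*$, so clearing denominators gives $0\ne h\in A$ with $hG^*\in M_n$. By \eqref{eq:multi}, the part of $hG^*$ that involves $x_1$ is $h\,w^nx_1x_0^{3n-1}=hT_n$. As $x_1$ is the largest variable, $\operatorname{in}(hG^*)=\operatorname{in}(h)\,T_n$.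
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Take $\tau$ as in Lemma~\ref{lem:exist}, and let $u$ be a minimal monomial generator of $\operatorname{in}(I^n)$ dividing $\tau T_n$. The bidegree of $u$ is at most $(3n,n)$, so it equals $(3n,n)$ by Lemma~\ref{lem:bidegree}(i). Hence $u$ contains all of $T_n$, that is, $u=\tau'T_n$ for a divisor $\tau'$ of $\tau$. Lemma~\ref{lem:divide} applied to $\tau'$ gives $d(\operatorname{in}(I^n))\ge\deg u=4n+\deg\tau'\ge4n+\deg L_n$.
\end{proof}

\begin{remark}
If $\Delta_j=0$ for some $j$ with $\binom nj\ne0$, the equation $\gamma_j\Delta_j=\binom njh$ in the proof of Lemma~\ref{lem:divide} forces $h=0$, so no monomial $\tau T_n$ lies in $\operatorname{in}(I^n)$ and the argument gives nothing.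
\end{remark}

\section{Roots of unity: proof of Theorem~\ref{thm:six}}\label{sec:six}

The ideal of Theorem~\ref{thm:six} is \eqref{eq:I} with $A=k[s,t]$, $s>t$, $m=1$, $y_1=y$, $(a_0,b_0)=(t,s)$ and $(a_1,b_1)=(t^2,s^2)$; note that $(y_0,y_1)=(y,w)$. By \eqref{eq:dim}, $\dim R/I=2$. For $j=(n-i,i)$ with $0\le i\le n$ we have $\Delta_j=s^{n+i}-t^{n+i}\ne0$, so Proposition~\ref{prop:main} applies for every $n\geq 1$. By \eqref{eq:dreg} it suffices to bound $\deg L_n$ from below.

Call $n$ \emph{good} if $\binom ni\ne0$ in $k$ for $0\le i\le n$. In characteristic $0$ every $n$ is good. In characteristic $p$ every $n=p^e-1$ is good: in the power series ring $k[[X]]$ we have $(1+X)^{p^e-1}=(1+X^{p^e})\sum_{i\ge0}(-X)^i$, so $\binom{p^e-1}i=(-1)^i$ in $k$ for $0\le i<p^e$. For good $n$,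
\[
L_n=\operatorname{lcm}\{s^\nu-t^\nu\ :\ n\le\nu\le2n\}.
\]
These polynomials have many common factors, so we count zeros. The degree of $L_n$ is at least the number of distinct zeros of the nonzero polynomial $L_n(s,1)$ in an algebraic closure $\bar k$. Every positive integer $\nu'\le2n$ divides some $\nu$ with $n\le\nu\le2n$: if $\nu'>n$ take $\nu=\nu'$, and if $\nu'\le n$ use that the interval contains $n+1$ consecutive integers. Hence every root of unity in $\bar k$ of order at most $2n$ is a zero of some $s^\nu-1$ with $n\le\nu\le 2n$, and so of $L_n(s,1)$. If $\operatorname{char}k$ does not divide $\nu$, the solutions of $\zeta^\nu=1$ in $\bar k$ form a cyclic group of order $\nu$, which has $\phi(\nu)$ elements of order $\nu$, where $\phi$ is Euler's function. Therefore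
\begin{equation}\label{eq:phi}
\deg L_n\ \ge\sum_{\nu\le2n,\ \operatorname{char}k\,\nmid\,\nu}\phi(\nu),
\end{equation}
with no restriction on $\nu$ in characteristic $0$. For real $x\ge0$ let $\Phi(x)=\sum_{1\le\nu\le x}\phi(\nu)$.

\begin{lemma}\label{lem:Phi}
For every integer $N\ge1$ one has $\Phi(N)\ge N^2/4$.
\end{lemma}

\begin{proof}
Count the coprime pairs $(\mu,\nu)$ with $1\le\mu,\nu\le N$. Besides $(1,1)$ there are, for each $\nu\ge2$, exactly $\phi(\nu)$ pairs with $\mu<\nu$, and by symmetry as many with the roles exchanged. The total is $2\Phi(N)-1$. A pair that is not coprime has both entries divisible by some prime $q$, which happens for at most $(N/q)^2$ pairs. Since odd primes are of the form $2i+1$ with $i\ge1$ and $(2i+1)^2>4i(i+1)$,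
\[
\sum_{q\text{ prime}}\frac1{q^2}<\frac14+\sum_{i\ge1}\frac1{4i(i+1)}=\frac12 .
\]
Hence $2\Phi(N)-1\ge N^2/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
(a) By \eqref{eq:phi} and Lemma~\ref{lem:Phi}, $\deg L_n\ge\Phi(2n)\ge n^2$, and Proposition~\ref{prop:main} gives $d(\operatorname{in}(I^n))\ge n^2+4n$.

(b) We must remove the terms with $p\mid\nu$ from $\Phi(2n)$. We have $\phi(p\mu)=p\,\phi(\mu)$ if $p\mid\mu$ and $\phi(p\mu)=(p-1)\phi(\mu)$ otherwise, so $\phi(p\mu)\le p\,\phi(\mu)$ and
\[
\sum_{\nu\le N,\ p\nmid\nu}\phi(\nu)=\Phi(N)-\sum_{\mu\le N/p}\phi(p\mu)\ \ge\ \Phi(N)-p\,\Phi(N/p).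
\]
An upper bound for $\Phi(N/p)$ is now needed, and we use Mertens' theorem, $\Phi(x)=\frac3{\pi^2}x^2+O(x\log x)$ as $x\to\infty$. It shows that the right side equals $\bigl(1-\frac1p\bigr)\frac3{\pi^2}N^2+O(N\log N)$. For $N=2n$, and since $1-\frac1p\ge\frac12$, this is at least $\frac6{\pi^2}n^2-O(n\log n)$. As $\frac6{\pi^2}>\frac12$, we obtain from \eqref{eq:phi} that $\deg L_n\ge\frac12n^2$ for $n=p^e-1$ with $e$ large, and Proposition~\ref{prop:main} gives the claim.

In both cases $\operatorname{reg}(\operatorname{in}(I^n))\ge\frac12n^2$ for infinitely many $n$, which excludes a linear bound.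
\end{proof}

\begin{remark}
The degree-lexicographic order compares monomials first by degree and then lexicographically. It picks the same initial monomial of a homogeneous polynomial as the lexicographic order, so by Lemma~\ref{lem:graded} the two orders give the same initial ideal of any homogeneous ideal. Hence Theorem~\ref{thm:six} also holds for the degree-lexicographic order.
\end{remark}

\section{Pairwise coprime differences: proof of Theorem~\ref{thm:poly}}\label{sec:poly}

For fixed $m$ there are $\binom{n+m}m$ multi-indices $j$ with $|j|=n$. If all $a_i,b_i$ are linear forms, each nonzero $\Delta_j$ has degree $n$, and $\deg L_n$ takes its largest possible value $nN_n$ when the $\Delta_j$ are pairwise coprime. We arrange this in two ways, with scalars if $k$ has enough of them and with new variables otherwise.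

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
(a) We choose nonzero $\lambda_0,\dots,\lambda_m\in k$ such that the products $\lambda^j=\prod_i\lambda_i^{j_i}$ are distinct for distinct $j$. In characteristic $0$ take distinct prime numbers. In characteristic $p$ the field $k$ contains an element $\xi$ transcendental over $\mathbb F_p$, by hypothesis; take distinct monic irreducible polynomials in $\mathbb F_p[\xi]$. In both cases unique factorization gives the required property. Use the construction of Section~\ref{sec:construction} with $A=k[s,t]$, $a_i=s$ and $b_i=\lambda_it$. Then $r=m+5$, $\dim R/I=2$ by \eqref{eq:dim}, and $\Delta_j=\lambda^jt^n-s^n\ne0$ for $|j|=n$. For $j\ne j'$ an irreducible common factor of $\Delta_j$ and $\Delta_{j'}$ divides $\Delta_j-\Delta_{j'}=(\lambda^j-\lambda^{j'})t^n$, so it is a scalar multiple of $t$; but $t$ does not divide $\Delta_j$. Thus the $\Delta_j$ are pairwise coprime of degree $n$, and $\deg L_n=nN_n$. Proposition~\ref{prop:main} and \eqref{eq:dreg} give the bound.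

(b) Use $A=k[s,v_0,\dots,v_m]$, $a_i=s$ and $b_i=v_i$. Then $r=(m+2)+m+3=2m+5$, $\dim R/I=m+2$, and $\Delta_j=v^j-s^n\ne0$. Suppose that an irreducible polynomial $\pi$ divides $\Delta_j$ and $\Delta_{j'}$ with $j\ne j'$. Then $\pi$ divides $v^j-v^{j'}$, a nonzero polynomial of degree $0$ in $s$, so $\pi$ does not involve $s$. Dividing $\Delta_j$, it must then divide each coefficient of $\Delta_j$ as a polynomial in $s$, among them $-1$. This is a contradiction. Again $\deg L_n=nN_n$, and we conclude as in (a).

\emph{The value of $N_n$.} In characteristic $0$ all multinomial coefficients are nonzero, so $N_n=\binom{n+m}m$. Let $\operatorname{char}k=p$ and $n=p^e-1=\sum_{\kappa=0}^{e-1}(p-1)p^\kappa$. The count is a case of the theorem of Lucas, in the multinomial form due to Dickson, and can be done directly. By \eqref{eq:multi}, $N_n$ is the number of products $y^j$ occurring in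
\[
(y_0+\dots+y_m)^n=\prod_{\kappa=0}^{e-1}\bigl(y_0^{p^\kappa}+\dots+y_m^{p^\kappa}\bigr)^{p-1}
=\prod_{\kappa=0}^{e-1}\ \sum_{|\eta|=p-1}\binom{p-1}{\eta}\,y^{p^\kappa\eta}.
\]
The coefficients $\binom{p-1}\eta$ divide $(p-1)!$, so they are nonzero in $k$. Choosing one $\eta^{(\kappa)}$ from each factor gives the exponent $j=\sum_\kappa p^\kappa\eta^{(\kappa)}$, and since all entries of $\eta^{(\kappa)}$ are at most $p-1$, they are the base-$p$ digits of the entries of $j$. So different choices give different $j$ and nothing cancels. There are $\binom{p-1+m}m$ choices per factor, hence $N_n=\binom{p+m-1}m^e=p^{e\theta}=(n+1)^\theta$. Finally $\binom{p+m-1}m\ge\binom{m+1}m=m+1$ because $p\ge2$.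

\emph{Unbounded polynomial degree.} Let $D$ be given. In characteristic $0$ the bound is at least $n\binom{n+m}m\ge n^{m+1}/m!$, which is not $O(n^D)$ once $m+1>D$. In characteristic $p$ it is at least $n^{1+\theta}$ for all $n=p^e-1$, and $1+\theta\ge1+\log_p(m+1)>D$ for $m$ large. Use (a) if $k$ is not algebraic over a finite field, and (b) otherwise.
\end{proof}

\begin{remark}
The hypothesis on $k$ in (a) is needed for this choice of $a_i,b_i$. If $k$ is algebraic over a finite field, any nonzero $\lambda_0,\dots,\lambda_m$ satisfy $\lambda_i^M=1$ for some $M\geq1$. Then $\lambda^j$ takes at most $M$ values, so $\deg L_n\le Mn$ and Proposition~\ref{prop:main} yields only a linear bound. This is why Theorem~\ref{thm:six} uses pairs $(a_i,b_i)$ of different degrees instead.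
\end{remark}

\section{A polynomial upper bound: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

We need two ingredients. The first is Dub\'e's degree bound \cite{Dube}: an ideal of a polynomial ring in $r$ variables over $k$ generated in degrees at most $D$ has, for every term order, a reduced Gr\"obner basis of degree at most $2(D^2/2+D)^{2^{r-1}}$. The second is the Taylor resolution. If $J$ is a monomial ideal with minimal generators $u_1,\dots,u_\rho$, it is a graded free resolution $E_\bullet$ of $J$, in general not minimal, in which $E_i$ has a basis indexed by the subsets $\sigma\subseteq\{1,\dots,\rho\}$ with $i+1$ elements, the basis element for $\sigma$ having the degree of the least common multiple of the $u_\kappa$ with $\kappa\in\sigma$.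

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $J=\operatorname{in}(I^n)$ and $D'=d(J)$. Each variable has exponent at most $D'$ in each minimal generator of $J$, hence also in any least common multiple of generators, and such a least common multiple has degree at most $rD'$. Since $\operatorname{Tor}_i^R(J,k)$ is a subquotient of $E_i\otimes_Rk$, it vanishes in degrees above $rD'$. Thus $\operatorname{reg}(J)\le rD'$, which is the first inequality.

The ideal $I^n$ is generated by products of $n$ generators of $I$, so in degrees at most $\delta n$. The initial monomials of a Gr\"obner basis of $I^n$ generate $J$, so Dub\'e's bound with $D=\delta n$ gives the second inequality. The resulting bound is a polynomial in $n$ of degree $2\cdot2^{r-1}=2^r$.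
\end{proof}

The first inequality and \eqref{eq:dreg} give $d(\operatorname{in}(I^n))\le\operatorname{reg}(\operatorname{in}(I^n))\le r\,d(\operatorname{in}(I^n))$. This recovers (F3), and it shows that nothing was lost, as far as the order of growth is concerned, by looking only at generator degrees in Sections~\ref{sec:construction}--\ref{sec:poly}.

\begin{thebibliography}{9}

\bibitem{Dube}
Dub\'e, \emph{The structure of polynomial ideals and Gr\"obner bases}, SIAM J. Comput. 19 (1990).

\bibitem{HHT}
Juergen Herzog, Le Tuan Hoa and Ngo Viet Trung, \emph{Asymptotic linear bounds for the Castelnuovo-Mumford regularity}, arXiv:math/0101086 (2001).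

\end{thebibliography}
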